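# Connectedness of the support of the bifurcation measure in degree $d\ge 3$

## 1. Two cubics with strictly preperiodic critical points

Consider the cubic polynomials
$$P_{c,a}(z)=\tfrac13z^3-\tfrac c2z^2+a^3,\qquad P_{c,a}'(z)=z(z-c).$$
The critical points are $0$ and $c$. Put $v=a^3=P(0)$; then $P(c)=v-c^3/6$. Let us look for parameters for which both critical orbits are finite but neither critical point is periodic.

The shortest possibility for $0$ is that $P(0)=v$ is a fixed point. Now $P(v)-v=v^2\left(\frac v3-\frac c2\right)$. If $v=0$, then $0$ itself is fixed, which we excluded. So $v=\frac32c$, and then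
$$P(z)=\tfrac13z^2(z-v)+v,\qquad P(z)-z=(z-v)\left(\tfrac13z^2-1\right).$$
The fixed points are $v,\sqrt3,-\sqrt3$. The other critical point is $c=\frac23v$, and $P(c)=v-\frac4{81}v^3$. Let us ask that $P(c)$ be fixed too. The value $v$ would force $v=0$. The value $\sqrt3$ gives, with $v=\sqrt3\,s$,
$$4s^3-27s+27=\left(s-\tfrac32\right)^2(4s+12)=0.$$
For $s=\frac32$ we get $c=\sqrt3$, so $c$ is itself fixed, which is excluded. For $s=-3$ we get $v=-3\sqrt3$, $c=-2\sqrt3$. The value $-\sqrt3$ gives the symmetric solution $v=3\sqrt3$, $c=2\sqrt3$. Since $(\sqrt3)^3=3\sqrt3$, one of our parameters is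
$$q_1=(c,a)=(2\sqrt3,\sqrt3),\qquad P(z)=\tfrac13z^3-\sqrt3z^2+3\sqrt3,$$
with orbits $0\mapsto3\sqrt3\mapsto3\sqrt3$ and $2\sqrt3\mapsto-\sqrt3\mapsto-\sqrt3$. Both fixed points have multiplier $z(z-c)=9$.

There are also parameters with a double critical point, $c=0$. Let $\zeta=e^{2\pi i/3}$, choose $v$ with $v^2=3(\zeta-1)$, and $a_0$ with $a_0^3=v$. For $P(z)=\frac13z^3+v$ we have $P(v)=v\left(\frac{v^2}{3}+1\right)=\zeta v$ and $P(\zeta v)=P(v)=\zeta v$. So at $q_0=(0,a_0)$ the critical point $0$ has the orbit $0\mapsto v\mapsto\zeta v\mapsto\zeta v$; the multiplier of the fixed point is $\zeta^2v^2=3(1-\zeta^2)$, of modulus $3\sqrt3$.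

Can we travel from $q_1$ to $q_0$ while staying in the *closure* of the set of parameters of this kind? A natural attempt is to keep one relation, $v=\frac32c$, and to move along this curve until the two critical points meet. But $c=0$ forces $v=0$ there, and we arrive at $P(z)=\frac13z^3$, whose critical point is fixed. All nearby parameters have an attracting fixed point near $0$. As recalled in Section 2, this is impossible when all critical points are strictly preperiodic, so we have left the closure. The closure in question is the support of a measure, and whether it is connected is the subject of this talk. The example already shows one of the two difficulties.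

## 2. The parameter space, the measure, and the statement

Fix $d\ge3$ and put $n=d-1$. For $\lambda=(c,a)=(c_1,\dots,c_{d-2},a)\in\mathbb C^n$ let
$$P_\lambda(z)=P_{c,a}(z)=\frac1dz^d+\sum_{j=2}^{d-1}(-1)^{d-j}\sigma_{d-j}(c)\frac{z^j}{j}+a^d ,$$
where $\sigma_k$ is the $k$-th elementary symmetric function of $c_1,\dots,c_{d-2}$. With $c_0=0$ we have $P_\lambda'(z)=\prod_{i=0}^{d-2}(z-c_i)$ and $P_\lambda(0)=a^d$. Every polynomial of degree $d$ is affinely conjugate to some $P_\lambda$, and the map from $\mathbb C^n$ to the moduli space $\mathcal P_d$ of degree $d$ polynomials modulo affine conjugacy is finite. A given polynomial equals $P_\lambda$ for only finitely many $\lambda$: the vector $c$ lists its critical points and $a$ is a $d$-th root of its value at $0$. We work in $\mathbb C^n$.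

The Green function $g_\lambda(z)=\lim d^{-k}\log^+|P_\lambda^k(z)|$ satisfies $g_\lambda\circ P_\lambda=d\,g_\lambda$, and it vanishes exactly on the filled Julia set $K_\lambda$, the set of bounded orbits; $J_\lambda=\partial K_\lambda$. Put
$$g_i(\lambda)=g_\lambda(c_i),\qquad G(\lambda)=\max_ig_i(\lambda),\qquad T_{\rm bif}=dd^c\sum_{i=0}^{d-2}g_i,\qquad \mu_{\rm bif}=T_{\rm bif}^{\,n},\qquad S=\operatorname{supp}\mu_{\rm bif}.$$
In one variable $dd^cu$ is a positive multiple of the Laplacian of $u$. Products are taken in the sense of Bedford and Taylor: for $u$ continuous plurisubharmonic (psh) and $R$ a positive closed current, $dd^cu\wedge R:=dd^c(uR)$. The measure $\mu_{\rm bif}$ has finite mass and is supported in the compact connectedness locus $\mathcal C=\{G=0\}$. In degree $2$ the analogous measure is, in the usual parameter of $z^2+c$, the harmonic measure of the Mandelbrot set; its support is the boundary of that set, which is connected. Romain Dujardin, in "Bifurcation currents and equidistribution on parameter space", arXiv:1111.3989 (2011), poses as an open question whether $S$ is connected for $d\ge3$.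

**Definition (exact type).** A point is *strictly preperiodic* under $P$ if it is preperiodic and not periodic. It has *exact type* $(k,p)$ if $P^k$ of it is its first periodic iterate and that iterate has exact period $p$; so $k\ge1$. A parameter $\lambda$ is *Misiurewicz* if all critical points of $P_\lambda$ are strictly preperiodic; critical points may coincide. The set of Misiurewicz parameters is $\mathcal M$. The *unicritical line* is $L=\{c=0\}$.

For example, at $q_1$ both critical points have exact type $(1,1)$; at $q_0\in L$ the single critical point has exact type $(2,1)$.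

**Theorem 1.** *Let $d\ge3$. Then $S=\operatorname{supp}\mu_{\rm bif}\subset\mathbb C^{d-1}$ is connected. More precisely:*

1. *for every admissible algebraic curve $V$ (defined in Section 4) the bifurcation locus $\operatorname{Bif}(V)$ is a continuum contained in $S$;*
2. *every $q\in\mathcal M$ is joined to $\operatorname{Bif}(L)$ by a chain of at most $(d-2)(d+3)/2$ such continua, consecutive ones intersecting.*

A continuum is a compact connected set. We shall use the following facts.

**(F1)** $S=\overline{\mathcal M}$. The inclusion $S\subset\overline{\mathcal M}$ is taken from Dujardin–Favre, *Distribution of rational maps with a preperiodic critical point*, Amer. J. Math. 130 (2008). The inclusion $\mathcal M\subset S$ is proved in Section 14.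

**(F2)** (Fatou, Julia, Sullivan; see Milnor, *Dynamics in One Complex Variable*.) If $\lambda\in\mathcal M$, all cycles of $P_\lambda$ in $\mathbb C$ are repelling. The immediate basin of an attracting cycle of nonzero multiplier contains a critical point with infinite orbit. Repelling periodic points are dense in $J$, and there are finitely many non-repelling cycles. Every Fatou component of a polynomial is eventually mapped into the basin of an attracting cycle (including $\infty$) or of a parabolic cycle, or into a cycle of Siegel discs.

**(F3)** A Beltrami form is $\mu=\mu(z)\,d\bar z/dz$ with $\mu(z)\in L^\infty$; a quasiconformal (qc) map $h$ has the form $h_{\bar z}/h_z$, of norm $<1$. For $f$ holomorphic, $(f^*\mu)(z)=\mu(f(z))\overline{f'(z)}/f'(z)$, and $h\circ f$ has the form $f^*\mu_h$. Two qc maps with the same form on an open set differ there by post-composition with a conformal map. *Ahlfors–Bers:* if $\|\mu\|_\infty<1$ on $\mathbb C$, there is a unique qc map with form $\mu$ fixing $0,1,\infty$; if $\mu$ depends holomorphically on a parameter, so does the image of each point. A *holomorphic motion* of $E\subset\widehat{\mathbb C}$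 over $\mathbb D$ is a map $(\tau,z)\mapsto i_\tau(z)$ with $i_0=\mathrm{id}$, injective in $z\in E$, holomorphic in $\tau$. For instance $i_\tau(z)=z+\tau\bar z$, $i_\tau(\infty)=\infty$ is one, with Beltrami form $\tau\,d\bar z/dz$. *The $\lambda$-lemma:* a holomorphic motion over $\mathbb D$ of a dense subset of $\widehat{\mathbb C}$ extends uniquely to a holomorphic motion of $\widehat{\mathbb C}$, jointly continuous; the map at time $\tau$ is qc with $\|\mu\|_\infty\le|\tau|$.

**(F4)** The Böttcher coordinate $\varphi_\lambda$ is the unique function with $\varphi_\lambda\circ P_\lambda=\varphi_\lambda^d$ and $\varphi_\lambda(z)=d^{-1/(d-1)}z+O(1)$ at $\infty$ (fixed choice of root). It maps $\{g_\lambda>G(\lambda)\}$ conformally onto $\{|w|>e^{G(\lambda)}\}$, satisfies $\log|\varphi_\lambda|=g_\lambda$, and is holomorphic in $(\lambda,z)$. Any conformal conjugacy from $P_\lambda$ to $w^d$ near $\infty$ is $\omega\varphi_\lambda$ with $\omega^{d-1}=1$. The function $g_\lambda(z)$ is continuous and psh in $(\lambda,z)$, and pluriharmonic where positive. For $\lambda=0$, $P_0(z)=z^d/d$ and $\varphi_0(z)=d^{-1/(d-1)}z$.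

The plan is as follows. By (F1) it is enough to connect Misiurewicz parameters inside $S$. We do this along algebraic curves on which only one critical point is free. We show that the bifurcation locus of such a curve is connected and contained in $S$ (Sections 4–11), and that one can move along such curves from $q\in\mathcal M$ to a Misiurewicz parameter with fewer distinct critical points (Section 12).

## 3. Critical values when the parameter tends to infinity

This section shows that the critical values cannot all stay small compared with the parameter. All compactness statements below rest on it.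

For $R>0$ comparing coefficients gives
$$P_\lambda(Rz)=R^dP_{\lambda/R}(z). \tag{1}$$
Let $R=R(\lambda)=\max(1,|c_i|,|a|)$. Then $\lambda/R$ lies in a fixed compact set, so $|P_{\lambda/R}(w)|\ge|w|^d/(2d)$ once $|w|$ exceeds a constant depending only on $d$. Hence there is $C_0=C_0(d)$ with
$$|z|\ge C_0R\ \Longrightarrow\ |P_\lambda(z)|\ge\frac{|z|^d}{2d}\ge2|z| . \tag{2}$$
Iterating, $\log|P^{k+1}(z)|\ge d\log|P^k(z)|-\log(2d)$, so with $C_1=\log(2d)/(d-1)$, and after enlarging $C_0$,
$$|z|\ge C_0R\ \Longrightarrow\ g_\lambda(z)\ge\log|z|-C_1>0;\qquad\text{in particular } g_\lambda(z)=0\Rightarrow|z|\le C_0R. \tag{3}$$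

**Lemma 2.** *(a) If $\hat\lambda\ne0$, not all critical values of $P_{\hat\lambda}$ are $0$. (b) There is no sequence $\lambda_j\to\infty$ with $P_{\lambda_j}(c_i(\lambda_j))=O(R_j)$, $R_j=R(\lambda_j)$, for all $i$ simultaneously.*

*Proof.* (a) Otherwise every critical point is a zero of $P_{\hat\lambda}$. The $d-1$ critical points, counted with multiplicity, then contribute fully to the sum over distinct zeros of (multiplicity $-1$), so this sum is $d-1$. As the multiplicities add up to $d$, there is only one zero, of multiplicity $d$. It is the only critical point, so it is $\hat c_0=0$. Thus $\hat c=0$ and $\hat a^d=P_{\hat\lambda}(0)=0$, so $\hat\lambda=0$, a contradiction.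

(b) For large $j$, $\lambda_j/R_j$ has max-norm $1$. Pass to a limit $\hat\lambda\ne0$ of a subsequence. By (1), $P_{\hat\lambda}(\hat c_i)=\lim R_j^{-d}P_{\lambda_j}(c_i(\lambda_j))=0$ for all $i$, contradicting (a). $\square$

**Corollary 3.** *(i) $\{G\le M\}$ is bounded for every $M$. (ii) An algebraic subset of $\mathbb C^n$ on which all critical points have bounded orbit is finite.*

*Proof.* (i) On $\{G\le M\}$ we have $g_\lambda(P_\lambda(c_i))\le dM$, so by (3) $|P_\lambda(c_i)|\le\max(C_0R,e^{dM+C_1})=O(R)$. Apply Lemma 2(b). (ii) Such a set lies in $\{G=0\}$, so it is compact; a compact algebraic subset of $\mathbb C^n$ is finite. $\square$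

## 4. Curves with one free critical point

For a partition $\pi$ of $\{0,\dots,d-2\}$ into $m$ blocks let $L_\pi=\{c_i=c_j\text{ for }i,j\text{ in the same block}\}$. The critical value of $c$ on each block not containing $0$ is free, and so is $a$, so $L_\pi\cong\mathbb C^m$. Let $b_1,\dots,b_m$ be the critical points corresponding to the blocks (one of them is $0$).

**Definition (admissible curve).** Let $q\in\mathcal M\cap L_\pi$ with $b_1(q),\dots,b_m(q)$ distinct, of exact types $(k_s,p_s)$. Fix one block $*$ and put
$$Z=\{\lambda\in L_\pi:\ P_\lambda^{k_s+p_s}(b_s)=P_\lambda^{k_s}(b_s)\ \ \forall s\ne*\}.$$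
An irreducible component $V$ of $Z$ through $q$ is called an *admissible curve*, and $b_*$ is its *free* critical point. For $m=1$, $V=Z=L$.

**Example.** Let $d=3$, $m=2$, $q=q_1$, and let $c$ be the free critical point. By Section 1, $Z=\{a=0\}\cup\{a^3=\frac32c\}$ and $V=\{a^3=\frac32c\}$, parametrized by $a\in\mathbb C$.

**Lemma 4.** *$Z$ has pure dimension $1$. The functions $P(b_*)-b_*$ and $b_*-b_s$ $(s\ne*)$ are proper on $Z$.*

*Proof.* On $Z$, for $s\neq*$, the point $P(b_s)$ has bounded orbit, so $|P(b_s)|\le C_0R$ by (3). Let $\lambda_j\to\infty$ in $Z$; after passing to a subsequence $\lambda_j/R_j\to\hat\lambda\ne0$, and by (1) $P_{\hat\lambda}(\hat b_s)=0$ for $s\ne*$. If $P(b_*)-b_*$ stays bounded, then $P(b_*)=O(R_j)$, contradicting Lemma 2(b). If $b_*-b_s$ stays bounded, then dividing by $R_j\to\infty$ gives $\hat b_*=\hat b_s$, so $P_{\hat\lambda}(\hat b_*)=0$ too, contradicting Lemma 2(a). This proves properness. The fibers of the proper function $P(b_*)-b_*$ are compact and algebraic, hence finite, so $\dim Z\le1$. As $Z$ is cut out of $\mathbb C^m$ by $m-1$ equations, every component has dimension at least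 $1$. $\square$

**Normalization.** Let $\nu:\hat V\to V$ be the normalization: $\hat V$ is a connected Riemann surface, $\nu$ is proper with finite fibers and an isomorphism over the smooth points of $V$. (For the nodal curve $y^2=x^2(x+1)$, $\nu(t)=(t^2-1,t(t^2-1))$ has two points $t=\pm1$ over the node.) Let $X\supset\hat V$ be the smooth compactification, a compact connected Riemann surface. Since $V$ is unbounded, $X\setminus\hat V$ is a finite nonempty set, whose points are called *punctures*. We write objects on $\hat V$ as functions of $t$ and put
$$f_N(t)=P_t^N(b_*(t)),\qquad g_*(t)=g_t(b_*(t))=G(t),\qquad B=\operatorname{supp}(dd^cg_*)\subset\hat V,\qquad\operatorname{Bif}(V)=\nu(B).$$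
Here $g_*=G$ because the other critical points have bounded orbit. The following facts hold.

*$B$ is compact, and $g_*\to\infty$ at the punctures.* As $\nu$ is proper and $V$ is closed, Corollary 3(i) shows that $\{g_*\le M\}$ is compact for every $M$. As $g_*$ is harmonic where positive, $B\subset\{g_*=0\}$.

*$B$ has no isolated points.* Near an isolated point $g_*$ would be continuous and harmonic off that point, hence harmonic.

*$b_*$ is not persistently preperiodic.* If $f_{N+p}=f_N$ on a nonempty open subset of $\hat V$, then this holds on $\hat V$, all critical points have bounded orbit on $V$, and $V$ is finite by Corollary 3(ii), which is absurd.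

*The exceptional set $F$.* Let $F\subset\hat V$ be the set of points which lie over $\operatorname{Sing}(Z_{\rm red})$, or where some $b_s$, $s\ne*$, does not have exact type $(k_s,p_s)$, or where two of the $b_j$ coincide. Then $F$ is finite. Indeed on $Z$ the point $P^{k_s}(b_s)$ is periodic of period dividing $p_s$, and the exact type fails to be $(k_s,p_s)$ iff $P^{k_s-1+p_s}(b_s)=P^{k_s-1}(b_s)$ (an earlier iterate is already periodic) or $P^{k_s+p'}(b_s)=P^{k_s}(b_s)$ for a proper divisor $p'$ of $p_s$. So the last two conditions are Zariski closed, and they fail at $q$; and the singular set of a curve is finite. A point of $\hat V\setminus F$ lies over a smooth point of $Z_{\rm red}$, so it is the only point of $\hat V$ over its image. In the example, $F=\{a=0\}$.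

*Dichotomy.* On a component of $\hat V\setminus B$ the function $g_*$ is harmonic and $\ge0$. So either $g_*\equiv0$ there, and then $|f_N|\le C_0R$ by (3), so $(f_N)$ is locally bounded; or $g_*>0$ there.

**Lemma 5.** *If $\{f_N\}_{N\in\Sigma}$ is normal near $t_1$ for some infinite set $\Sigma$ of integers, then $t_1\notin B$.*

*Proof.* A subsequence converges near $t_1$ either to a holomorphic function or to $\infty$. In the first case $g_*=d^{-N}g_t(f_N)\to0$, so $g_*=0$ near $t_1$. In the second case $|f_N|>C_0R$ near $t_1$ for some $N$, so $g_*>0$ near $t_1$ by (3). In both cases $g_*$ is harmonic near $t_1$. $\square$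

**Lemma 6.** *Every $\hat q\in\hat V$ over a point of $V\cap\mathcal M$ lies in $B$.*

*Proof.* Suppose not. Since $g_*(\hat q)=0$ and $g_*\ge0$ is harmonic near $\hat q$, we have $g_*\equiv0$ near $\hat q$. So $(f_N)$ is bounded, hence equicontinuous, there. Let $f_k(\hat q)$ be periodic of period $p$; it is repelling by (F2). Let $r(t)$ be its continuation as a repelling periodic point and $u=f_k-r$. Then $u\not\equiv0$, since $b_*$ is not persistently preperiodic. As $P_t^p(z)-r(t)=(z-r(t))\big((P_t^p)'(r(t))+O(z-r(t))\big)$, there are $\delta>0$, $\theta>1$ with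
$$|P_t^p(z)-r(t)|\ge\theta|z-r(t)|\quad\text{if }|z-r(t)|<\delta\text{ and }t\text{ is near }\hat q .$$
Since $f_{k+jp}(\hat q)=r(\hat q)$ for all $j$, equicontinuity gives a neighborhood of $\hat q$ on which $|f_{k+jp}-r|<\delta$ for all $j$. There $|u|\theta^j<\delta$ for all $j$, so $u\equiv0$, a contradiction. $\square$

In particular $B\neq\emptyset$. Having no isolated points, $B$ is infinite. So every connected open subset of $X\setminus B$ omits at least three points of $X$ and is a hyperbolic Riemann surface (its universal cover is $\mathbb D$).

**Remark ($S$ is smaller than $\partial\mathcal C$).** One cannot simply study the connectedness locus. For $d=3$ let $\lambda=(\sqrt3,0)$, so $P(z)=\frac13z^3-\frac{\sqrt3}2z^2$. Then $0$ is a fixed critical point, $P(\sqrt3)=-\frac{\sqrt3}2$, and $-\frac{\sqrt3}2$ is fixed with multiplier $\left(-\frac{\sqrt3}2\right)\left(-\frac{3\sqrt3}2\right)=\frac94$. Parameters near $\lambda$ have an attracting fixed point, so they are not in $\mathcal M$ by (F2), and $\lambda\notin S$ by (F1). But $\lambda\in\partial\mathcal C$: clearly $\lambda\in\mathcal C$. On the line $a=0$ the value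 $P(c)=-c^3/6$ is a nonzero fixed point only for the finitely many $c$ with $\frac{c^6}{108}+\frac{c^4}{12}=1$. So $P(c)$ minus the continued repelling fixed point is not identically $0$, and the proof of Lemma 6, applied on this line, shows that the orbit of $c$ is not bounded for all parameters near $c=\sqrt3$.

## 5. Complementary discs force connectedness

How can one prove that $B$ is connected? Note first that $B$ is the boundary of $\{g_*>0\}$ in $\hat V$: a point of $B$ has $g_*=0$ but $g_*\not\equiv0$ nearby, and a boundary point is a zero near which the nonnegative function $g_*$ is not identically zero, so $g_*$ is not harmonic there. The sensible first attempt is to look only at the escaping part, as one does for $z^2+c$: the Böttcher coordinate of the free critical value should uniformize each component of $\{g_*>0\}$ together with its puncture as a disc. The boundary of an open disc in a compact surface is connected, since it is a decreasing intersection of closures of annuli. If there is only one puncture, this settles the matter. With several punctures the attempt stops: different escaping components might have disjoint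 boundaries. On the sphere, $\{|z|<1\}$ and $\{|z|>2\}$ are discs with connected boundaries, but the union $B$ of these boundaries is disconnected. The fault lies with the annulus between them, a component on which nothing escapes. So we must control the non-escaping components as well, and this turns out to be enough.

**Proposition 7.** *Let $X$ be a compact connected surface and $B\subset X$ a compact set all of whose complementary components are open discs. Then $B$ is connected.*

*Proof.* Suppose $B=A\sqcup A'$ with $A,A'$ nonempty compact. Let $\mathcal N,\mathcal N'$ be disjoint open neighborhoods of $A,A'$. The compact set $C=X\setminus(\mathcal N\cup\mathcal N')$ is covered by the components of $X\setminus B$, which are open and disjoint, so it meets only finitely many of them, $U_1,\dots,U_r$. Each $C\cap U_i$ is $C$ minus the other components, hence compact. As $U_i$ is a disc, there is a closed disc $D_i\subset U_i$ containing $C\cap U_i$ with $U_i\setminus D_i$ connected. Since $U_i\setminus D_i\subset\mathcal N\cup\mathcal N'$, it is contained in $\mathcal N$ or in $\mathcal N'$.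

Define $f=1$ on $\mathcal N\setminus\bigcup D_i$, $f=0$ on $\mathcal N'\setminus\bigcup D_i$, and on $D_i$ let $f$ be the constant value it has on $U_i\setminus D_i$. As $C\subset\bigcup D_i$, $f$ is defined on all of $X$. It is constant on the open set $U_i\supset D_i$ for each $i$, and locally constant off the closed set $\bigcup D_i$. So $f$ is locally constant on the connected surface $X$. But $f=1$ on $A$ and $f=0$ on $A'$, a contradiction. $\square$

**Proposition 8.** *For every admissible curve $V$, every component of $X\setminus B$ is (biholomorphic to) an open disc. Hence $B$ and $\operatorname{Bif}(V)=\nu(B)$ are connected.*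

The second sentence follows from the first by Proposition 7. The first sentence is proved in Sections 7–10, after two tools in Section 6. A component of $X\setminus B$ minus the punctures is a component of $\hat V\setminus B$, and there are three kinds of these: $g_*>0$ (Section 7), $g_*\equiv0$ with an attracting cycle (Section 9), $g_*\equiv0$ without one (Section 10). In each case a natural dynamical quantity uniformizes the component.

## 6. Deforming a polynomial, and sections that force a covering

A Beltrami form $\mu$ is *$P$-invariant* if $P^*\mu=\mu$ almost everywhere. The first tool turns invariant forms into parameters.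

**Lemma 9 (surgery).** *Let $N$ be a simply connected (connected) complex manifold, $\alpha_0\in N$, and $\alpha\mapsto\mu_\alpha$ a holomorphic map from $N$ to the open unit ball of $L^\infty(\mathbb C)$ consisting of $P_{\lambda_0}$-invariant Beltrami forms, $\mu_{\alpha_0}=0$. There are a holomorphic $\Lambda:N\to\mathbb C^n$ with $\Lambda(\alpha_0)=\lambda_0$ and qc maps $h_\alpha$ of $\mathbb C$ with Beltrami form $\mu_\alpha$, continuous in $\alpha$ pointwise, $h_{\alpha_0}=\mathrm{id}$, with $h_\alpha P_{\lambda_0}=P_{\Lambda(\alpha)}h_\alpha$ and $h_\alpha(c_i(\lambda_0))=c_i(\Lambda(\alpha))$ for all $i$.*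

*Proof.* Let $\tilde h_\alpha$ be the solution of the Beltrami equation fixing $0,1,\infty$; it is holomorphic in $\alpha$ pointwise. Put $P=P_{\lambda_0}$, $c_i=c_i(\lambda_0)$. The maps $\tilde h_\alpha\circ P$ and $\tilde h_\alpha$ have the same form, because $P^*\mu_\alpha=\mu_\alpha$. So $\tilde h_\alpha P\tilde h_\alpha^{-1}$ is holomorphic. It has degree $d$ and $\infty$ is its only preimage of $\infty$, so it is a polynomial of degree $d$; local degrees are topological, so its critical points are the $\tilde h_\alpha(c_i)$ with multiplicity. Its value at $0$ is $\tilde h_\alpha(P(0))$. Hence it equals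
$$A(\alpha)\int_0^z\prod_i\big(w-\tilde h_\alpha(c_i)\big)\,dw+\tilde h_\alpha(P(0)).$$

The dependence of $A$ on $\alpha$: choose $z_1$ with $P(z_1)\ne P(0)$. Evaluating at $\tilde h_\alpha(z_1)$,
$$\tilde h_\alpha(P(z_1))-\tilde h_\alpha(P(0))=A(\alpha)\int_0^{\tilde h_\alpha(z_1)}\prod_i\big(w-\tilde h_\alpha(c_i)\big)\,dw .$$
The left side is holomorphic in $\alpha$ and nowhere $0$ by injectivity. The integral is a polynomial in $\tilde h_\alpha(z_1)$ and the $\tilde h_\alpha(c_i)$, hence holomorphic, and it cannot vanish. So $A$ is holomorphic and non-vanishing, and $A(\alpha_0)=1$.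

As $N$ is simply connected, there is a holomorphic $\kappa$ with $\kappa^{d-1}=A$, $\kappa(\alpha_0)=1$. Put $h_\alpha=\kappa(\alpha)\tilde h_\alpha$. Then $h_\alpha Ph_\alpha^{-1}$ has leading coefficient $\frac1d A\kappa^{1-d}=\frac1d$, critical points $\kappa\tilde h_\alpha(c_i)$ (with $c_0=0\mapsto0$), and value $\kappa\tilde h_\alpha(P(0))$ at $0$. Since $\tilde h_\alpha(0)=0$, this value vanishes for all $\alpha$ or for none, so it has a holomorphic $d$-th root $a(\alpha)$ with $a(\alpha_0)=a(\lambda_0)$. Put $\Lambda(\alpha)=(h_\alpha(c_1),\dots,h_\alpha(c_{d-2}),a(\alpha))$. $\square$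

**Lemma 10 (lifting).** *In Lemma 9 suppose $\lambda_0=\nu(t_0)$ with $t_0\in\hat V\setminus F$. Then $\Lambda(N)\subset V$. If moreover $N\subset\mathbb C$ and $\Lambda$ is nonconstant, there is a holomorphic $\sigma:N\to\hat V$ with $\nu\sigma=\Lambda$, $\sigma(\alpha_0)=t_0$.*

*Proof.* A conjugacy respecting the marking of critical points preserves the coincidences $c_i=c_j$ and the relations defining $Z$, so $\Lambda(N)\subset Z$. As $Z_{\rm red}$ is smooth at $\lambda_0$, $Z=V$ near $\lambda_0$. So $\Lambda^{-1}(V)$ is a closed analytic subset of the connected manifold $N$ containing a neighborhood of $\alpha_0$; hence it is $N$.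

For the lift, $\nu$ is an isomorphism over $V\setminus\operatorname{Sing}V$, so $\nu^{-1}\circ\Lambda$ is holomorphic off $\Lambda^{-1}(\operatorname{Sing}V)$, which is discrete because $\operatorname{Sing}V$ is finite and $\Lambda$ is nonconstant. At a point of this discrete set the cluster set of the lift is connected, as a decreasing intersection of compact connected sets, and it lies in a finite fiber of the proper map $\nu$. So it is a single point, and the lift extends continuously, hence holomorphically. As $t_0$ is the only point over $\lambda_0$, $\sigma(\alpha_0)=t_0$. $\square$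

**The stretch maps.** For $\operatorname{Re}\alpha>-1$ let $\ell_\alpha(\zeta)=\zeta|\zeta|^\alpha$. Writing $\ell_\alpha=\zeta^{1+\alpha/2}\bar\zeta^{\alpha/2}$, we see that it is qc with Beltrami form
$$\frac{\alpha}{2+\alpha}\,\frac{\zeta}{\bar\zeta}\,\frac{d\bar\zeta}{d\zeta}, \tag{4}$$
whose norm is $<1$ since $|\alpha|<|\alpha+2|$, and which is holomorphic in $\alpha$. As (4) is a constant times $(d\bar\zeta/\bar\zeta)/(d\zeta/\zeta)$, it is invariant under $\zeta\mapsto\rho\zeta$ and $\zeta\mapsto\zeta^d$. Moreover
$$\ell_\alpha(\rho\zeta)=\rho|\rho|^\alpha\ell_\alpha(\zeta),\qquad\ell_\alpha(\zeta^d)=\ell_\alpha(\zeta)^d,\qquad\ell_\alpha(e^{u})=e^{u+\alpha\operatorname{Re}u}. \tag{5}$$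

The second tool recognizes coverings. Surgery produces sections only at parameters outside $F$; the lemma allows for that.

**Lemma 11.** *Let $H=\{\operatorname{Re}u<0\}$ (resp. $>0$), $Y=\exp(H)=\mathbb D^*$ (resp. $\mathbb C\setminus\overline{\mathbb D}$). Let $U^*$ be a connected hyperbolic Riemann surface and $\rho:U^*\to Y$ holomorphic. Suppose that for a dense set of $t_0\in U^*$ there are $u_0\in H$ and a holomorphic $\sigma:H\to U^*$ with $\sigma(u_0)=t_0$ and $\rho\circ\sigma=\exp$. Then $\rho$ is a covering. Hence either $U^*\cong H$ with $\rho=\exp$, or $U^*\cong Y$ with $\rho(z)=z^k$.*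

*Proof.* **Step 1: sections exist through every point.** Let $t_0\in U^*$ and $t_j\to t_0$ with $(\sigma_j,u_j)$ as in the hypothesis. Since $e^{u_j}=\rho(t_j)\to\rho(t_0)\in Y$, after translating by $2\pi i\mathbb Z$ and passing to a subsequence $u_j\to u_0\in H$ with $e^{u_0}=\rho(t_0)$. As $H$ is simply connected, lift $\sigma_j$ to $\tilde\sigma_j:H\to\mathbb D$ into the universal cover, with $\tilde\sigma_j(u_j)$ converging to a lift $x_0\in\mathbb D$ of $t_0$. By Montel a subsequence converges locally uniformly to a map $H\to\overline{\mathbb D}$. By equicontinuity its value at $u_0$ is $x_0\in\mathbb D$, so by the maximum principle it maps into $\mathbb D$. Projecting, we get $\sigma:H\to U^*$ with $\sigma(u_0)=t_0$, $\rho\sigma=\exp$.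

**Step 2: $\rho$ is a covering.** Differentiating $\rho\sigma=\exp$ gives $\rho'\ne0$ everywhere, so $\rho$ is a local homeomorphism. Let $\Delta\subset Y$ be a disc with center $y$. Through a point $t\in\rho^{-1}(\Delta)$ take $\sigma$ from Step 1 and compose it with the branch of $\log$ on $\Delta$ with $\log\rho(t)=u_0$; its values lie in $H$. This is a section of $\rho$ over $\Delta$ through $t$. Two sections over $\Delta$ agreeing at one point coincide. So $\rho^{-1}(\Delta)$ is the disjoint union of the images of the sections through the points of $\rho^{-1}(y)$, each open and mapped homeomorphically onto $\Delta$.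

The last statement is the classification of connected coverings of $Y$, as $\pi_1(Y)=\mathbb Z$. $\square$

## 7. Components on which the free critical point escapes

Let $E$ be a component of $\hat V\setminus B$ with $g_*>0$. We show that $E$ is a disc punctured at exactly one puncture of $X$.

**Step 1: $E$ contains a punctured neighborhood of a puncture.** As $\{g_*>0\}\cap B=\emptyset$, $E$ is a component of $\{g_*>0\}$, so $g_*=0$ on $\partial E\cap\hat V$. By the maximum principle $E$ is not relatively compact in $\hat V$, so its closure in $X$ contains a puncture. A small punctured disc about any puncture lies in $\{g_*>0\}$ and is connected, so $E$ contains such a disc about every puncture in its closure. We call these the punctures of $E$.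

**Step 2: the map $\Phi$.** This is the quantity that will uniformize $E$. Put $\Phi(t)=\varphi_t(P_t(b_*(t)))$. It is well defined since $g_t(P_t(b_*))=dg_*>G(t)$. It is holomorphic on $E$, $|\Phi|=e^{dg_*}>1$, and it has a pole at each puncture of $E$.

**Step 3: sections of $\Phi$.** We produce the sections needed for Lemma 11. Let $t_0\in E\setminus F$, $P=P_{t_0}$, $\varphi=\varphi_{t_0}$, $g=g_{t_0}$, $G=G(t_0)$, $\Phi(t_0)=e^{u_0}$ with $\operatorname{Re}u_0=dG>0$. Let $\mu_\alpha$ be the $\varphi$-pullback of (4) on $\{g>G\}$, extended to the basin of $\infty$ by $(P^j)^*$ and by $0$ elsewhere. Since $\varphi P=\varphi^d$ and (4) is invariant under $\zeta\mapsto\zeta^d$, this is consistent and $P$-invariant; it is $\frac\alpha{2+\alpha}$ times a fixed form of norm $1$. Lemma 9 with $N=\{\operatorname{Re}\alpha>-1\}$, $\alpha_0=0$ gives $\Lambda,h_\alpha$.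

Near $\infty$ the map $\ell_\alpha\varphi h_\alpha^{-1}$ is conformal, as $\ell_\alpha\varphi$ and $h_\alpha$ have the same form, and by (5) it conjugates $P_{\Lambda(\alpha)}$ to $w^d$. So by (F4)
$$\varphi_{\Lambda(\alpha)}h_\alpha=\omega(\alpha)\,\ell_\alpha\varphi\ \text{ near }\infty,\qquad\omega^{d-1}=1. \tag{6}$$
Taking moduli, $g_{\Lambda(\alpha)}\circ h_\alpha=(1+\operatorname{Re}\alpha)g$ near $\infty$. By the functional equations this holds on the whole basin of $\infty$, and on $K_{t_0}$ both sides vanish. Evaluating at critical points, $G(\Lambda(\alpha))=(1+\operatorname{Re}\alpha)G$, and $h_\alpha$ maps $\{g>G\}$ onto $\{g_{\Lambda(\alpha)}>G(\Lambda(\alpha))\}$. Now $\varphi_{\Lambda(\alpha)}h_\alpha(\ell_\alpha\varphi)^{-1}$ is holomorphic on the connected set $\{|w|>e^{(1+\operatorname{Re}\alpha)G}\}$ and equals $\omega(\alpha)w$ near $\infty$. So (6) holds on all of $\{g>G\}$. Evaluating (6) at a fixed $z$ with $g(z)>G$ shows that $\omega$ is continuous in $\alpha$; as $\omega(0)=1$, $\omega\equiv1$. Evaluating at $P(b_*)$ and using (5),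
$$\varphi_{\Lambda(\alpha)}\big(P_{\Lambda(\alpha)}(b_*)\big)=\ell_\alpha(e^{u_0})=e^{u_0+\alpha\operatorname{Re}u_0}.$$
So $\Lambda$ is nonconstant. By Lemma 10 it lifts to $\hat V$; the lift takes values in $\{g_*>0\}$, since $G(\Lambda(\alpha))>0$, and starts at $t_0$, so it takes values in $E$. The variable $u=u_0+\alpha\operatorname{Re}u_0$ maps $N$ bijectively onto $\{\operatorname{Re}u>0\}$; in this variable the lift is a holomorphic $\sigma:\{\operatorname{Re}u>0\}\to E$ with $\sigma(u_0)=t_0$, $\Phi\circ\sigma=\exp$.

**Step 4: $E\cong\{|z|>1\}$.** As $E\setminus F$ is dense in $E$, Lemma 11 shows that $\Phi:E\to\mathbb C\setminus\overline{\mathbb D}$ is a covering. A small loop about a puncture of $E$ has nonzero winding number under $\Phi$, so $E$ is not simply connected. Hence $E\cong\{|z|>1\}$ with $\Phi=z^k$.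

**Step 5: $E$ has exactly one puncture.** Choose disjoint small punctured discs $D_x^*$ about all punctures $x$ of $X$, contained in $E$ if $x$ is a puncture of $E$ and disjoint from $E$ otherwise. The function $g_*$ is bounded on the compact set $\hat V\setminus\bigcup D_x^*$, and $dg_*=k\log|z|$ on $E$. So for large $\varrho$ the connected set $\{|z|>\varrho\}\subset E$ lies in the disjoint union of the $D_x^*$, $x$ a puncture of $E$. It meets each of them because $g_*\to\infty$ at $x$. So there is exactly one puncture $x$. The same argument with arbitrarily small $D_x^*$ shows that $z\to\infty$ if and only if $t\to x$. So $1/z$ extends to a holomorphic homeomorphism of $E\cup\{x\}$ onto $\mathbb D$, and $E\cup\{x\}$ is the component of $X\setminus B$ containing $E$. It is a disc.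

## 8. Cycles over a non-escaping component

Let $U$ be a component of $\hat V\setminus B$ with $g_*\equiv0$. It is also a component of $X\setminus B$, because $g_*>0$ near punctures. We need to know how the non-repelling cycles behave over $U$.

**Lemma 12.** *(a) For $t\in U\setminus F$ every attracting cycle of $P_t$ has $b_*$ in its immediate basin; so there is at most one. (b) No $P_t$, $t\in U$, has an indifferent cycle in $\mathbb C$. (c) For each $p$ the set $U_p$ of $t\in U$ such that $P_t$ has an attracting cycle of exact period $p$ is $\emptyset$ or $U$. (d) For each $t\in U$ there is at most one attracting cycle.*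

*Proof.* (a) If the multiplier is $0$, the cycle contains a critical point. If not, the immediate basin contains a critical point with infinite orbit (F2). Off $F$ the $b_s$, $s\ne*$, are strictly preperiodic, so in both cases this critical point is $b_*$.

(b) Suppose $t_1\in U$, $P_{t_1}^p(z_1)=z_1$, $|(P_{t_1}^p)'(z_1)|=1$. A local irreducible component at $(t_1,z_1)$ of $\{(t,z):P_t^p(z)=z\}$ is a curve with finite projection to $t$. Parametrize its normalization by $s\in\mathbb D\mapsto(t(s),z(s))$ with $t$ nonconstant, $t(0)=t_1$, $t(\mathbb D)\subset U$, and $t(s)\notin F$ for $s\ne0$. Put $\rho(s)=(P_{t(s)}^p)'(z(s))$; so $|\rho(0)|=1$.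

*If $\rho\equiv\rho_0$ is constant*, consider the resultant in $z$ of $P_t^p(z)-z$ and $(P_t^p)'(z)-\rho_0$. Both polynomials have constant nonzero leading coefficients, so the resultant is an algebraic function of $t\in\hat V$, regular on $\hat V$, and it vanishes exactly when they have a common root. It vanishes on the open set $t(\mathbb D)$, so it vanishes identically. At a point over $q$ this gives a cycle of $P_q$ that is not repelling, contradicting (F2).

*If $\rho$ is nonconstant*, it is open, so there are discs $D_a,D_r\subset\mathbb D\setminus\{0\}$ with $|\rho|<1$ on $D_a$ and $|\rho|>1$ on $D_r$. For $s\in D_a$, (a) gives $j\in\{0,\dots,p-1\}$ with $f_{Np+j}(t(s))\to z(s)$ as $N\to\infty$. For given $j$ this is an open condition on $s$, since entering a neighborhood attracted to $z(s)$ is open. So after shrinking $D_a$, $j$ is constant. The sequence $(f_{Np+j}\circ t)_N$ is locally bounded on $\mathbb D$, as $t(\mathbb D)\subset U$. By Vitali's theorem it converges locally uniformly on $\mathbb D$; the limit equals $z(s)$ on $D_a$, hence on $\mathbb D$. For $s\in D_r$, an orbit of $P_{t(s)}^p$ converging to the repelling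 fixed point $z(s)$ is eventually equal to it. So $D_r=\bigcup_N\{s\in D_r:f_{Np+j}(t(s))=z(s)\}$. One of these analytic sets is uncountable, so $f_{Np+j}(t(s))=z(s)$ on $\mathbb D$ for some $N$. Then $f_{(N+1)p+j}=f_{Np+j}$ on the open set $t(\mathbb D)$, and $b_*$ is persistently preperiodic, a contradiction.

(c) $U_p$ is open by the implicit function theorem. Let $t_j\to t_\infty\in U$ with $t_j\in U_p$. The attracting periodic points are bounded by (3), and a limit $z_\infty$ of them is fixed by $P_{t_\infty}^p$ with multiplier of modulus $\le1$, hence $<1$ by (b). Let $p'\mid p$ be its exact period. Near $z_\infty$, for $t$ near $t_\infty$, each of the equations $P_t^p(z)=z$ and $P_t^{p'}(z)=z$ has a unique solution. A solution of the second solves the first, so the two agree. So for large $j$ our periodic points, of exact period $p$, are fixed by $P^{p'}$, and $p'=p$. So $t_\infty\in U_p$ and $U_p$ is closed in the connected set $U$.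

(d) For $t\notin F$ this is (a). For $t\in F\cap U$, two attracting cycles would persist at nearby parameters outside $F$. $\square$

So there are two cases. Either **(A)** every $P_t$, $t\in U$, has a unique attracting cycle, of constant exact period $p$, with holomorphic multiplier $\rho:U\to\mathbb D$; or **(B)** no $P_t$, $t\in U$, has a non-repelling cycle in $\mathbb C$.

## 9. Case (A): the multiplier uniformizes

First an example. On $V=\{a^3=\frac32c\}$, $d=3$, the point $v=a^3$ is fixed with multiplier $v\left(v-\frac23v\right)=\frac{a^6}3$. If $|a|<3^{1/6}$, it is attracting. For $a\ne0$, $a\notin F$, the argument of Lemma 12(a) shows that the free critical point $c$ is attracted to it, so $g_*=0$ there, and by continuity at $a=0$ as well. Hence $\{|a|<3^{1/6}\}$ lies in one component $U$. By Lemma 12 the multiplier of the fixed point $v$, the unique attracting cycle near $a=0$, has modulus $<1$ on all of $U$: its cycle continues over $U$ because indifferent cycles do not occur. So $U=\{|a|<3^{1/6}\}$, and with $z=3^{-1/6}a$ the multiplier map is $z\mapsto z^6$. We show that this picture is general.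

**Step 1: removing the zeros of $\rho$.** Lemma 11 needs a target $\mathbb D^*$. We have $\rho\not\equiv0$, for otherwise by Lemma 12(a) $b_*$ would be persistently periodic. Let $U^*=U\setminus\rho^{-1}(0)$, which is connected.

**Step 2: sections of $\rho$.** Let $t_0\in U^*\setminus F$, $P=P_{t_0}$, $\rho_0=\rho(t_0)=e^{u_0}$, $z_0$ a point of the cycle, $\Omega_j=\{z:P^{Np}(z)\to P^j(z_0)\text{ as }N\to\infty\}$ for $j$ mod $p$, and $\kappa:\Omega_0\to\mathbb C$ the linearizer, $\kappa P^p=\rho_0\kappa$, $\kappa(z)=\lim\rho_0^{-N}(P^{Np}(z)-z_0)$. On $\Omega_j$, $0\le j<p$, let $\mu_\alpha$ be the pullback of (4) by $\kappa\circ P^{p-j}$; put $\mu_\alpha=0$ elsewhere. On $\Omega_0$ this is the pullback by $\kappa P^p=\rho_0\kappa$, which equals the pullback by $\kappa$, as (4) is invariant under $\zeta\mapsto\rho_0\zeta$. Moreover $P^{-1}(\Omega_{j+1})=\Omega_j$. For $j<p-1$, pulling back $\mu_\alpha|_{\Omega_{j+1}}$ by $P$ gives the pullback of (4) by $\kappa P^{p-j-1}P$, which is $\mu_\alpha|_{\Omega_j}$; for $j=p-1$ pulling back $\mu_\alpha|_{\Omega_0}$ gives the pullback by $\kappa P$, which is $\mu_\alpha|_{\Omega_{p-1}}$.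 So $\mu_\alpha$ is $P$-invariant.

Apply Lemma 9 with $N=\{\operatorname{Re}\alpha>-1\}$, $\alpha_0=0$. Near $h_\alpha(z_0)$ the map $\ell_\alpha\kappa h_\alpha^{-1}$ is conformal, and by (5) it conjugates $P_{\Lambda(\alpha)}^p$ to multiplication by $\rho_0|\rho_0|^\alpha=e^{u_0+\alpha\operatorname{Re}u_0}$. So this number is the multiplier of the cycle of $h_\alpha(z_0)$, which is attracting of exact period $p$. A fixed polynomial has finitely many multipliers of period $p$, and this one varies continuously and is not constant, so $\Lambda$ is nonconstant, and it lifts to $\sigma:N\to\hat V$ by Lemma 10. At $t_0$ the point $b_*$ lies in the basin of the cycle by Lemma 12(a); the conjugacy carries this to all parameters $\sigma(\alpha)$. Being attracted is an open condition, so $g_*=0$ near $\sigma(\alpha)$. Thus $\sigma$ avoids $B$ and takes values in $U$, hence in $U^*$ as the multiplier is nonzero. With $u=u_0+\alpha\operatorname{Re}u_0$, which maps $N$ onto $\{\operatorname{Re}u<0\}$ (recall $\operatorname{Re}u_0=\log|\rho_0|<0$), uniqueness of the attracting cycle gives $\rho\circ\sigma=\exp$.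

**Step 3: the three possibilities.** As $U^*\setminus F$ is dense in $U^*$, Lemma 11 applies to $\rho:U^*\to\mathbb D^*$.

*$U^*\cong H$ is simply connected.* A small loop about a zero of $\rho$ in $U$ would have nonzero winding under $\rho$; so $\rho$ has no zero in $U$, and $U=U^*$ is a disc.

*$U^*\cong\mathbb D^*$ with $\rho=z^k$, and $\rho$ has a zero in $U$.* At each zero of $\rho$, $z\to0$, so $z$ extends holomorphically to $U$ with value $0$ at the zeros of $\rho$. As $z$ is injective on $U^*$, the open mapping theorem shows that there is only one zero. So $z:U\to\mathbb D$ is bijective, and $U$ is a disc.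

*$U=U^*\cong\mathbb D^*$.* We show that this does not occur. Let $i:\mathbb D^*\to X$ be the corresponding injection with image $U$. Fix $b\in B$ and, by Riemann–Roch, a nonconstant meromorphic function $\mathsf m$ on $X$ with its only pole at $b$. Then $\mathsf m\circ i$ is holomorphic on $\mathbb D^*$ and takes each value at most $\deg\mathsf m$ times. By the great Picard theorem it has no essential singularity at $0$, so it extends to $0$ with a value $y\in\widehat{\mathbb C}$. The cluster set of $i$ at $0$ is a decreasing intersection of the continua $\overline{i(\{0<|z|<\epsilon\})}$, so it is connected; it is contained in the finite set $\mathsf m^{-1}(y)$, so it is a point. Thus $i$ extends holomorphically to $\mathbb D$, and by the open mapping theorem the extension is injective. The point $i(0)$ is not in $B$: $i(\mathbb D)$ is open, $i(\mathbb D^*)\cap B=\emptyset$, and $B$ has no isolated points. It is not a puncture, since $g_*=0$ on $U$. So $i(0)\in\hat V\setminus B$ is adherent to the component $U$, hence in $U=i(\mathbb D^*)$, contradicting injectivity.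

So $U$ is a disc in case (A).

## 10. Case (B): one-parameter families of invariant line fields

Now no $P_t$, $t\in U$, has a non-repelling cycle in $\mathbb C$. By (F2) the Fatou set of $P_t$ is the basin $\Omega_t$ of $\infty$. So $K_t=J_t$ is nowhere dense, $\Omega_t$ is dense, and since $G(t)=0$, the map $\psi_t=\varphi_t^{-1}:\{|w|>1\}\to\Omega_t$ is defined and holomorphic in $(t,w)$. There is no multiplier to use; the uniformizing parameter will be the size of an invariant Beltrami form on the Julia set.

**Step 1: all $P_t$, $t\in U$, are qc conjugate.** For $t$ in a disc in $U$ centered at $t_1$, $\psi_t\circ\varphi_{t_1}$ (with $\infty\mapsto\infty$) is a holomorphic motion of the dense set $\Omega_{t_1}\cup\{\infty\}$. By the $\lambda$-lemma it extends uniquely to $\widehat{\mathbb C}$, by qc maps whose forms have norm tending to $0$ as $t\to t_1$. Fix $t_0\in U\setminus F$ and put $\lambda_0=\nu(t_0)$. Consider the set of $t\in U$ for which $\psi_t\varphi_{t_0}$ extends to a qc map of $\mathbb C$. It contains $t_0$. In a disc as above $\psi_t\varphi_{t_0}=(\psi_t\varphi_{t_1})(\psi_{t_1}\varphi_{t_0})$, and $\psi_t\varphi_{t_1}$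 extends with qc inverse, so if one $t$ of the disc or its center belongs to the set, then so do all $t$ of the disc. Hence the set is open and closed, and it is $U$. Let $h_t$ be the extension. It is unique, as $\Omega_{t_0}$ is dense; it is continuous in $t$ pointwise; it is conformal on $\Omega_{t_0}$; and it conjugates $P_{t_0}$ to $P_t$, because it does so on the dense set $\Omega_{t_0}$.

**Step 2: $h_t$ respects the marking.** This is needed to compare points of $\hat V$, not only polynomials. Since $h_t$ preserves local degrees, it maps critical points bijectively to critical points. At $t_0\notin F$ there are $m$ distinct ones, so this is the number for every $t\in U$, and the $b_j(t)$ are distinct for all $t\in U$. The point $h_t(b_j(t_0))$ is a critical point of $P_t$ depending continuously on $t$, and it is $b_j(t_0)$ at $t=t_0$. Hence $h_t(b_j(t_0))=b_j(t)$ for $t$ in the connected set $U$. In particular $h_t(0)=0$.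

**Step 3: the forms $\mu_t$.** Let $\mu_t$ be the form of $h_t$, and let $M$ be the complex vector space of $P_{t_0}$-invariant $L^\infty$ Beltrami forms supported on $J_{t_0}$. Then $\mu_t\in M$. Also $t\mapsto\mu_t\in L^\infty$ is continuous: writing $h_t=(h_th_{t_1}^{-1})\circ h_{t_1}$, the form of $h_th_{t_1}^{-1}$ has modulus $\left|\frac{\mu_t-\mu_{t_1}}{1-\overline{\mu_{t_1}}\mu_t}\right|$ at corresponding points. This is uniformly at most some $\epsilon(t)\to0$ as $t\to t_1$, so $\|\mu_t-\mu_{t_1}\|_\infty\le2\epsilon(t)\to0$.

**Step 4: normalization of surgeries in $M$.** For $\Lambda,h_\alpha$ from Lemma 9 with $\lambda_0$ as above and forms in $M$, $h_\alpha$ is conformal on $\Omega_{t_0}$, so $\varphi_{t_0}h_\alpha^{-1}$ is a conformal conjugacy of $P_{\Lambda(\alpha)}$ to $w^d$ on the basin of $\infty$. So $\varphi_{\Lambda(\alpha)}h_\alpha=\omega(\alpha)\varphi_{t_0}$ on $\Omega_{t_0}$ with $\omega^{d-1}=1$ and $\omega$ continuous in $\alpha$. As $\omega(\alpha_0)=1$,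
$$\varphi_{\Lambda(\alpha)}h_\alpha=\varphi_{t_0}\quad\text{on }\Omega_{t_0}. \tag{7}$$

**Step 5: $M\ne0$.** If $M=0$, every $h_t$ is affine, with $\varphi_th_t=\varphi_{t_0}$ near $\infty$, so it has linear coefficient $1$; and $h_t(0)=0$. So $h_t=\mathrm{id}$ and $P_t=P_{t_0}$ for all $t\in U$. This is impossible, since a polynomial corresponds to finitely many $\lambda$, hence to finitely many points of $\hat V$.

**Step 6: $\dim_{\mathbb C}M=1$.** Here it matters that $V$ is a curve. If $\nu_1,\nu_2\in M$ are independent, apply Lemma 9 to $s_1\nu_1+s_2\nu_2$, $s$ in a small ball of $\mathbb C^2$. By Lemma 10 this gives a holomorphic $\Lambda$ into $V$. If $\Lambda(s)=\Lambda(s')$, then $h_s=h_{s'}$ on $\Omega_{t_0}$ by (7), hence everywhere by density, so the forms agree and $s=s'$. Thus $\Lambda$ is injective. But $\Lambda$ maps some open subset of the ball into the smooth part of $V$, where it is locally given by one holomorphic function of two variables, and the fibers of such a function have no isolated points. This is a contradiction.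

**Step 7: a disc in $U$.** Write $M=\mathbb C\nu_0$, $\|\nu_0\|_\infty=1$. Lemma 9 with $\mu_s=s\nu_0$, $s\in\mathbb D$, gives $h_s$ and $\Lambda:\mathbb D\to V$, injective by the argument of Step 6. By Lemma 10 it lifts to $\sigma:\mathbb D\to\hat V$, injective, $\sigma(0)=t_0$. The set $\sigma(\mathbb D)$ is open, and $g_*=0$ on it because $h_s$ conjugates. So it avoids $B$, and $\sigma(\mathbb D)\subset U$.

**Step 8: $\sigma(\mathbb D)=U$.** Let $t_1\in U$ and let $\gamma:[0,1]\to U$ be a path from $t_0$ to $t_1$ which avoids $F$ except possibly at its endpoint. By Step 3, $\mu_{\gamma(\tau)}=s(\tau)\nu_0$ with $s$ continuous, $|s|<1$, $s(0)=0$. The maps $h_{\gamma(\tau)}$ (Step 1) and $h_{s(\tau)}$ (Step 7) have the same form, so they differ by post-composition with an affine map. Both carry $\varphi_{t_0}$ to the normalized Böttcher coordinate, by construction and by (7), so this affine map is tangent to the identity at $\infty$. Both fix $0$, so they coincide. Hence $P_{\gamma(\tau)}=P_{\Lambda(s(\tau))}$ with the same marked critical points, by Step 2 and Lemma 9. The $a$-coordinates of $\nu(\gamma(\tau))$ and $\Lambda(s(\tau))$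 have equal $d$-th powers $h_{\gamma(\tau)}(P_{t_0}(0))$, which vanish for all $\tau$ or for none. Both are continuous in $\tau$ and agree at $\tau=0$, so they agree. Thus $\Lambda(s(\tau))=\nu(\gamma(\tau))$. For $\tau<1$, $\gamma(\tau)\notin F$ is the only point over its image, so $\sigma(s(\tau))=\gamma(\tau)$; by continuity this holds for $\tau=1$ too. So $t_1\in\sigma(\mathbb D)$.

Hence $U\cong\mathbb D$ in case (B). With Sections 7 and 9 this proves Proposition 8: $B$ and $\operatorname{Bif}(V)$ are connected, and both are compact. $\square$

## 11. Misiurewicz parameters are dense in $\operatorname{Bif}(V)$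

We need $\operatorname{Bif}(V)\subset S$, and we also want freedom to choose the type of the free critical point. In the next lemma the condition $p\nmid k-1$ looks odd now; it is what makes the merging in Section 12 work.

**Lemma 13.** *Let $W\subset\hat V$ be open with $W\cap B\ne\emptyset$, and $p_0\ge1$. There is $t\in W\cap B\setminus F$ whose image lies in $\mathcal M$, such that $b_*$ has exact type $(k,p)$ with $p>p_0$, $p\nmid k-1$, while $b_s$, $s\ne*$, has exact type $(k_s,p_s)$. In particular $\mathcal M\cap\operatorname{Bif}(V)$ is dense in $\operatorname{Bif}(V)$, and $\operatorname{Bif}(V)\subset\overline{\mathcal M}=S$.*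

*Proof.* **Step 1: targets for the free critical orbit.** As $B$ has no isolated points and $F$ is finite, pick $t_1\in W\cap B\setminus F$. By (F2), $P_{t_1}$ has infinitely many repelling cycles, hence repelling cycles of arbitrarily large period, and only finitely many cycles contain a critical value. Pick a repelling cycle of exact period $p>p_0$ containing no critical value, and let $r$ be one of its points. Then $r$ has $d$ distinct preimages, exactly one of them in the cycle. As $d\ge3$, there are two distinct preimages $r',r''$ outside the cycle. All these points move holomorphically for $t$ in a disc $W'\ni t_1$, $W'\subset W\setminus F$, with the cycle staying repelling of exact period $p$, and $r'(t)\ne r''(t)$ staying off the cycle.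

**Step 2: the free critical orbit hits a target at a prescribed time modulo $p$.** Let $\Sigma=\{N\ge1:N\equiv1\bmod p\}$. If $f_N(t)\notin\{r'(t),r''(t)\}$ for all $t\in W'$ and $N\in\Sigma$, the holomorphic functions $(f_N-r')/(r''-r')$ omit $0,1$. By Montel $\{f_N\}_{N\in\Sigma}$ is normal near $t_1$, contradicting Lemma 5. So there are $N\in\Sigma$ and $t\in W'$ with $f_N(t)\in\{r'(t),r''(t)\}$.

**Step 3: the type.** The point $f_N(t)$ is not on the cycle but maps into it, so it is not periodic, while $f_{N+1}(t)=r(t)$ is. So $b_*$ has exact type $(k,p)=(N+1,p)$, and $k-1=N\equiv1\not\equiv0\bmod p$ as $p\ge2$. Since $t\notin F$, the other critical points have exact types $(k_s,p_s)$. So $t$ lies over $\mathcal M$, and $t\in B$ by Lemma 6. The remaining assertions follow, with (F1). $\square$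

Propositions 7 and 8 and Lemma 13 give part 1 of Theorem 1.

## 12. Merging two critical points

We now want to pass from $q\in\mathcal M$ with $m\ge2$ distinct critical points to a Misiurewicz parameter with fewer. By Lemma 4, $b_*-b_s$ is proper on an admissible curve, so it has a zero; the problem is that the parameter reached may fail to be Misiurewicz. In Section 1 this happened on the curve where $0$ has type $(1,1)$: merging led to $z^3/3$. Taking $k\ge2$ does not cure this by itself. Let $d=3$ and look for parameters where $0$ has exact type $(2,1)$: with $x=P(0)=v$ and $y=P(v)=sv$, $v\neq0$, $s\ne1$, we need $P(y)=P(x)$. This reads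
$$\tfrac13v(1+s+s^2)=\tfrac12c(1+s),\qquad s-1=\tfrac13v^2-\tfrac12cv,$$
the second equation being $P(v)=sv$. The first excludes $s=-1$, and eliminating $c$ gives
$$v^2s^2=3(1-s^2),\qquad c=\frac{2v(1+s+s^2)}{3(1+s)}.$$
At $s=\zeta$ with $1+\zeta+\zeta^2=0$ we have $c=0$ and $v^2=3(\zeta-1)$: this is $q_0$, a good merging. But as $s\to1$, $v\to0$ and $c/v\to1$, so there is also a merging at $z^3/3$, with a periodic critical point. In this limit the distinct points $x$ and $y$ with the same image collide, and they collide at a critical point. The next proof shows that this is the only way in which strict preperiodicity can be lost, and that it forces $p\mid k-1$ once the periods are distinct.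

**Proposition 14.** *Let $q\in\mathcal M$ have $m\ge2$ distinct critical points. There are $q''\in\mathcal M$ with at most $m-1$ distinct critical points and a chain of $m+1$ continua $\operatorname{Bif}(V_i)\subset S$, $V_i$ admissible, consecutive ones intersecting, the first containing $q$ and the last containing $q''$.*

*Proof.* Let $\pi$ be the partition defined by the coincidences of critical points at $q$, and $b_1,\dots,b_m$ the critical points on $L_\pi$.

**Step 1: changing the types one at a time.** The purpose is to reach types for which merging is safe. Put $q^{(0)}=q$. For $s=1,\dots,m$ let $V_s\subset L_\pi$ be an admissible curve through $q^{(s-1)}$ with free critical point $b_s$, the relations for the others being given by their exact types at $q^{(s-1)}$. Then $q^{(s-1)}\in\operatorname{Bif}(V_s)$ by Lemma 6. By Lemma 13 choose $q^{(s)}\in\operatorname{Bif}(V_s)\cap\mathcal M$, with $b_1,\dots,b_m$ distinct, at which $b_s$ has exact type $(k_s,p_s)$ with $p_s\nmid k_s-1$ and $p_s>p_1,\dots,p_{s-1}$, the other types being unchanged. At $q'=q^{(m)}$ all $b_s$ have exact types $(k_s,p_s)$ with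
$$p_1,\dots,p_m\ \text{pairwise distinct},\qquad p_s\nmid k_s-1\ \text{ for all }s. \tag{8}$$

**Step 2: merging $b_1$ and $b_2$.** Let $V\subset L_\pi$ be an admissible curve through $q'$ with free critical point $b_*=b_1$. By Lemma 4, $b_1-b_2:\hat V\to\mathbb C$ is proper. Since $\hat V$ is connected and non-compact, this function is nonconstant, and its image is open and closed; so it is surjective. Pick $t''\in\hat V$ with $b_1(t'')=b_2(t'')$, over $q''\in V$. The critical points of $P_{q''}$ are $b_2,\dots,b_m$, and all are preperiodic. We must show that none is periodic. Suppose that some $b_s$, $2\le s\le m$, is periodic at $q''$, of exact period $p'$. As $F$ is finite, $b_s$ has exact type $(k_s,p_s)$ for $t\ne t''$ near $t''$.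

**Step 3: $p'=p_s$.** This identifies the period of the cycle reached. The point $z(t)=P_t^{k_s}(b_s(t))$ satisfies $P_t^{p_s}(z(t))=z(t)$ and has exact period $p_s$ for $t\ne t''$ near $t''$. At $t''$ it lies on the superattracting cycle of $b_s$, so $p'\mid p_s$, and the derivatives of $P_{t''}^{p_s}$ and $P_{t''}^{p'}$ vanish at $z(t'')$. By the implicit function theorem, near $(t'',z(t''))$ each of $P_t^{p_s}(z)=z$ and $P_t^{p'}(z)=z$ defines a single graph over $t$. The second is contained in the first, so they coincide, and $P_t^{p'}(z(t))=z(t)$. Hence $p_s\mid p'$ and $p'=p_s$.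

**Step 4: two points with the same image collide at a critical point.** Let $x(t)=P_t^{k_s-1}(b_s)$ and $y(t)=P_t^{k_s+p_s-1}(b_s)$. Then $P_t(x)=P_t(y)$, and $x(t)\ne y(t)$ for $t\ne t''$ near $t''$, since otherwise $P_t^{k_s-1}(b_s)$ would be periodic. At $t''$ both lie on the cycle of $b_s$ and have the same image. As $P_{t''}$ is injective on its cycle, $x(t'')=y(t'')=:w$. Then $P_{t''}'(w)=0$, since otherwise $P_t$ would be injective on a fixed neighborhood of $w$ for all $t$ near $t''$. So $w=b_u(t'')$ for some $u\in\{2,\dots,m\}$, and $b_u$ is periodic at $q''$.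

**Step 5: contradiction with (8).** By Step 3 applied to $b_u$, its period is $p_u$. It lies on the cycle of $b_s$, so $p_u=p_s$, and $u=s$ by (8). Thus $P^{k_s-1}(b_s)=b_s$ at $q''$, where $b_s$ has exact period $p_s$; so $p_s\mid k_s-1$, contradicting (8).

So $q''\in\mathcal M$, with at most $m-1$ distinct critical points, and $q',q''\in\operatorname{Bif}(V)$ by Lemma 6. The chain is $\operatorname{Bif}(V_1),\dots,\operatorname{Bif}(V_m),\operatorname{Bif}(V)$: consecutive ones share $q^{(1)},\dots,q^{(m)}$, and they are continua in $S$ by Proposition 8 and Lemma 13. $\square$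

## 13. Chains ending on the unicritical line

**Lemma 15.** *$\mathcal M\cap L\ne\emptyset$. So $L$ is an admissible curve.*

*Proof.* For $P(z)=\frac1dz^d+v$ choose $\zeta\ne1$ with $\zeta^d=1$, $v$ with $v^{d-1}=d(\zeta-1)$, and $a$ with $a^d=v$. Then $v\ne0$, $P(v)=v\left(\frac{v^{d-1}}d+1\right)=\zeta v\ne v$, and $P(\zeta v)=P(v)=\zeta v$. So $0\mapsto v\mapsto\zeta v\mapsto\zeta v$ is strictly preperiodic. The curve $L$ is admissible by the case $m=1$ of the definition. $\square$

*Proof of Theorem 1.* Part 1 was proved in Section 11. By it and Lemma 15, $\operatorname{Bif}(L)\subset S$ is a continuum, and it contains $\mathcal M\cap L$ by Lemma 6. Let $q\in\mathcal M$. If $q\in L$, then $q\in\operatorname{Bif}(L)$. If $q\notin L$, then $P_q$ has $m\ge2$ distinct critical points ($m=1$ means $c=0$). Applying Proposition 14 repeatedly, we join $q$ to a point of $\mathcal M\cap L\subset\operatorname{Bif}(L)$ by a finite chain of continua contained in $S$. The number of distinct critical points is at most $d-1$ and drops at each application, so the number of continua is at most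
$$\sum_{m=2}^{d-1}(m+1)=\frac{d(d+1)}2-3=\frac{(d-2)(d+3)}2 .$$
This is part 2. So $\mathcal M$ is contained in the connected component $K$ of $S$ that contains $\operatorname{Bif}(L)$. As $K$ is closed in the closed set $S$ and $S=\overline{\mathcal M}$, we get $S=K$. $\blacksquare$

For $d=3$ the bound is $3$: from $q_1$ one changes the type of each critical point once and then merges.

**Corollary 16.** *(1) For every partition $\pi$, $\overline{\mathcal M\cap L_\pi}$ is connected. (2) The image of $S$ in $\mathcal P_d$ is connected.*

*Proof.* (1) Let $q\in\mathcal M\cap L_\pi$. The curves used in Proposition 14 lie in $L_{\pi'}$, with $\pi'$ the partition of coincidences at $q$, and $L_{\pi'}\subset L_\pi$. The new point $q''$ is again in $L_\pi$. So all curves of the chain lie in $L_\pi$, and so does $L$. As $\mathcal M\cap\operatorname{Bif}(V)$ is dense in $\operatorname{Bif}(V)$ by Lemma 13, all the continua, and $\operatorname{Bif}(L)$, are contained in $\overline{\mathcal M\cap L_\pi}$. So $\mathcal M\cap L_\pi$ lies in one connected component of its closure. (2) It is a continuous image of $S$. $\square$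

## 14. Every Misiurewicz parameter lies in the support

It remains to prove the part of (F1) that we did not quote.

**Proposition 17.** *$\mathcal M\subset S$ (multiple critical points allowed).*

*Proof.* Let $T_i=dd^cg_i$, $0\le i\le n-1$.

**Step 1: reduction to a mixed product.** As $g_i$ is pluriharmonic where positive, $T_i$ is supported in $\{g_i=0\}$. So $g_iT_i=0$ and $T_i\wedge T_i=dd^c(g_iT_i)=0$. Expanding $(\sum T_i)^n$,
$$\mu_{\rm bif}=T_{\rm bif}^{\,n}=n!\,T_0\wedge\dots\wedge T_{n-1}.$$
Let $\lambda_0\in\mathcal M$. We show that $\lambda_0\in\operatorname{supp}(T_0\wedge\dots\wedge T_{n-1})$, by rescaling near $\lambda_0$ at the rate at which the repelling cycles expand.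

**Step 2: linearizing coordinates.** Near $\lambda_0$ let $r_i(\lambda)$ be the repelling periodic point with $P^{k_i}(c_i)=r_i$ at $\lambda_0$ (F2), $p$ a common period, $\rho_i(\lambda)=(P_\lambda^p)'(r_i)$, and $\theta_i(\lambda,\cdot):\mathbb C\to\mathbb C$ the Poincaré function: $\theta_i(\lambda,\zeta)=r_i+\zeta+\cdots$, $\theta_i(\lambda,\rho_i\zeta)=P_\lambda^p(\theta_i(\lambda,\zeta))$, holomorphic in $(\lambda,\zeta)$. (For $\frac12(z^2-1)+1$ at the repelling... one may keep in mind the linear model, where $P^p$ is multiplication by $\rho_i$ near $r_i=0$ and $\theta_i(\lambda,\zeta)=\zeta$ near $0$.) Since $\theta_i(\lambda,\cdot)$ is invertible near $0$, we can write $P_\lambda^{k_i}(c_i)=\theta_i(\lambda,\xi_i(\lambda))$ with $\xi_i$ holomorphic, $\xi_i(\lambda_0)=0$. The function $u_i(\lambda,\zeta)=g_\lambda(\theta_i(\lambda,\zeta))$ is continuous psh, and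
$$u_i(\lambda,\rho_i\zeta)=d^pu_i(\lambda,\zeta),\qquad g_i=d^{-k_i}u_i(\lambda,\xi_i). \tag{9}$$

**Step 3: $\xi$ is a finite map.** Near $\lambda_0$ the set $\{\xi=0\}$ is contained in the algebraic set $\{P^{k_i+p}(c_i)=P^{k_i}(c_i)\ \forall i\}$, which is finite by Corollary 3(ii). So $\lambda_0$ is isolated in $\xi^{-1}(0)$, and there are a neighborhood $\Omega$ of $\lambda_0$ and $\epsilon>0$ such that $\xi:\Omega\to D(0,\epsilon)^n$ is proper, of some degree $e$, with $\xi^{-1}(0)=\{\lambda_0\}$. Each coordinate of $\lambda-\lambda_0$ is a root of a monic polynomial of degree $e$ whose coefficients, the symmetric functions over the fibers of $\xi$, are holomorphic in $\xi$ and vanish at $\xi=0$; so they are $O(|\xi|)$. Hence, shrinking $\epsilon$,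
$$|\lambda-\lambda_0|\le C|\xi|^{1/e}\quad\text{on }\Omega. \tag{10}$$

**Step 4: rescaling.** Let $\Lambda_N=(\rho_i(\lambda_0)^N\xi_i)_i$ and $\Omega_N=\Omega\cap\Lambda_N^{-1}(D(0,2)^n)$. For $N$ large $\Lambda_N:\Omega_N\to D(0,2)^n$ is proper of degree $e$, and by (10) $|\lambda-\lambda_0|\le C\tau^N$ on $\Omega_N$ for some $\tau<1$. Put
$$v_i=d^{k_i+pN}g_i=u_i(\lambda,\rho_i(\lambda)^N\xi_i),\qquad w_i(\zeta)=u_i(\lambda_0,\zeta),\qquad W_i=w_i\circ(\Lambda_N)_i,$$
where the second expression for $v_i$ comes from (9). On $\Omega_N$ we have $\rho_i(\lambda)/\rho_i(\lambda_0)=1+O(\tau^N)$, so $(\rho_i(\lambda)/\rho_i(\lambda_0))^N=1+O(N\tau^N)$. As $u_i$ is uniformly continuous on compact sets,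
$$\varepsilon_N=\max_i\sup_{\Omega_N}|v_i-W_i|\to0 .$$
The functions $v_i,W_i\ge0$ are continuous psh on $\Omega_N$ and bounded by a constant $C$ independent of $N$.

**Step 5: comparison of the two products.** Let $0\le\chi\in C_c^\infty(D(0,2)^n)$ with $\chi>0$ near $0$. Choose cutoffs $\chi_1,\dots,\chi_n\in C_c^\infty(D(0,2)^n)$ with values in $[0,1]$, $\chi_1=1$ on $\operatorname{supp}\chi$, $\chi_{l+1}=1$ on $\operatorname{supp}\chi_l$. Put $\omega=dd^c|\zeta|^2$. Then for some $A$, $\pm dd^c\chi\le A\chi_1\omega$ and $\pm dd^c\chi_l\le A\chi_{l+1}\omega$. By properness all $\chi_l\circ\Lambda_N$ have compact support in $\Omega_N$. Telescoping and integrating by parts,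
$$\int\chi\circ\Lambda_N\Big(\bigwedge_idd^cv_i-\bigwedge_idd^cW_i\Big)=\sum_i\int(v_i-W_i)\,\Lambda_N^*(dd^c\chi)\wedge R_i,\qquad R_i=\bigwedge_{j<i}dd^cv_j\wedge\bigwedge_{j>i}dd^cW_j .$$
As $R_i$ is a positive closed current, each term is at most $A\varepsilon_N\int(\chi_1\circ\Lambda_N)\Lambda_N^*\omega\wedge R_i$ in absolute value. We remove the factors of $R_i$ one by one: if $R=dd^cv\wedge R'$ with $0\le v\le C$, then
$$\int(\chi_l\circ\Lambda_N)\Lambda_N^*\omega^l\wedge dd^cv\wedge R'=\int v\,\Lambda_N^*(dd^c\chi_l\wedge\omega^l)\wedge R'\le CA\int(\chi_{l+1}\circ\Lambda_N)\Lambda_N^*\omega^{l+1}\wedge R' .$$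
After $n-1$ such steps the bound is $C'\varepsilon_N\int(\chi_n\circ\Lambda_N)\Lambda_N^*\omega^n=C'\varepsilon_N\,e\int\chi_n\omega^n$, which tends to $0$. Moreover
$$\int\chi\circ\Lambda_N\bigwedge_idd^cW_i=e\int\chi\bigwedge_idd^cw_i(\zeta_i).$$
When the $w_i$ are smooth, this is the degree formula for $\Lambda_N$. In general replace $w_i$ by convolutions, which converge locally uniformly, and use that Bedford–Taylor products are continuous under locally uniform convergence. Hence
$$\int\chi\circ\Lambda_N\bigwedge_idd^cv_i\longrightarrow e\int\chi\bigwedge_idd^cw_i(\zeta_i). \tag{11}$$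

**Step 6: the limit is positive.** The function $w_i\ge0$ is subharmonic, $w_i(0)=g_{\lambda_0}(r_i)=0$, and $w_i\not\equiv0$ near $0$, since $r_i\in J_{\lambda_0}$ is a limit of escaping points and $\theta_i(\lambda_0,\cdot)$ is open at $0$. A nonnegative harmonic function with a zero vanishes identically, so $w_i$ is not harmonic on any neighborhood of $0$: the measure $dd^cw_i$ charges every neighborhood of $0$. Hence so does the product measure $\bigwedge dd^cw_i(\zeta_i)$, and as $\chi>0$ near $0$, the limit in (11) is positive. Since $dd^cv_i$ is a positive multiple of $T_i$, the measure $T_0\wedge\dots\wedge T_{n-1}$ charges $\Omega_N$ for all large $N$. As $\Omega_N$ shrinks to $\lambda_0$, we conclude $\lambda_0\in S$. $\square$
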